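# Borel's Conjecture in the groups $^{\tau}2$, together with CH

## Four theorems about $\mathsf{BC}_\tau$ in models of CH

For an infinite cardinal $\tau$ let $\mathsf{BC}_\tau$, in full $\mathsf{BC}({}^{\tau}2,\tau)$, be the statement that every Rothberger bounded subset of the topological group $^{\tau}2$ has cardinality at most $\tau$. Let $\mathsf{BC}$ be the classical Borel Conjecture: every strong measure zero set of reals is countable. The terms are defined right after the statement.

**Main Theorem.** Modulo large cardinals, each of the following is consistent: $\mathsf{BC}_\tau$ for some uncountable $\tau$ together with $\neg\mathsf{BC}$; $\mathsf{BC}_{\aleph_1}$ together with $\neg\mathsf{BC}$; $\mathsf{BC}_{\aleph_\omega}$ together with $\neg\mathsf{BC}$. In all the models even CH holds. In detail: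

**Theorem A.** If ZFC + "there is an inaccessible cardinal" is consistent, so is ZFC + CH + $\neg\mathsf{BC}$ + $\mathsf{BC}_{\aleph_1}$. An inaccessible is necessary: $\mathsf{BC}_{\aleph_1}$ implies that $\omega_2$ is inaccessible in $L$. From $\omega$ inaccessibles one gets, by forcing, a model of CH + $\neg\mathsf{BC}$ + $\forall n\ge 1\ \mathsf{BC}_{\aleph_n}$.

**Theorem B.** Suppose there is an elementary $j:V\to M$, $M$ transitive, with critical point $\kappa$ and $M$ closed under $j(\kappa)^{+\omega+1}$-sequences (for example, $\kappa$ is 2-huge). Then some forcing extension satisfies CH + $\neg\mathsf{BC}$ + $\mathsf{BC}_{\aleph_\omega}$.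

**Theorem C.** Assume CH, and let $P$ be the countable support iteration of length $\omega_1$ of Mathias forcing. Then $P$ is proper and $\aleph_2$-c.c., and it forces CH (so $\neg\mathsf{BC}$) and $\mathsf{BC}_\tau$ for every $\tau\ge 2^{\aleph_1}$ such that $\mathrm{Ch}(\tau)$ holds in the ground model. Here $\mathrm{Ch}(\tau)$ is the following form of Chang's conjecture $(\tau^+,\tau)\twoheadrightarrow(\aleph_1,\aleph_0)$: for all sufficiently large regular $\theta$ and all $a\in H(\theta)$ there is $N\prec H(\theta)$ with $a\in N$, $N\cap\tau$ countable and $N\cap\tau^+$ uncountable.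

**Theorem D.** (1) In ZFC there is $X\subseteq{}^{\aleph_\omega}2$ with $|X|=\aleph_{\omega+1}$ such that no countable projection of $X$ contains a perfect set. (2) $\square_{\aleph_\omega}$ implies $\neg\mathsf{BC}_{\aleph_\omega}$. Hence $\mathsf{BC}_{\aleph_\omega}$ implies that $0^\#$ exists.

The problem comes from Fred Galvin and Marion Scheepers, "Borel's Conjecture in Topological Groups", arXiv:1107.5383 (2011). It asks whether $\mathsf{BC}_\tau$ can hold for some uncountable $\tau$ while $\mathsf{BC}$ fails, and in particular what happens for $\tau=\aleph_1$ and $\tau=\aleph_\omega$. Theorem A answers the first two questions, at the exact price of an inaccessible; Theorem B answers the third. Theorem C carries the forcing work for Theorem B. Theorem D is not needed for the answers: part (1) shows that the method of Theorem A cannot reach $\aleph_\omega$, and part (2) shows that some large cardinal strength is needed in Theorem B.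

**Definition.** Let $(G,*)$ be a topological group. A set $X\subseteq G$ is *Rothberger bounded* (strongly null) if for every sequence $(U_n:n<\omega)$ of neighborhoods of the identity there are $x_n\in G$ with $X\subseteq\bigcup_n x_n*U_n$. We write "R.b.".

**Definition.** A metric space $(X,d)$ has *strong measure zero* if for each sequence $(\epsilon_n)$ of positive reals there are open sets $U_n$ of diameter at most $\epsilon_n$ with $X\subseteq\bigcup_nU_n$.

The group $^{\tau}2$ has coordinatewise addition modulo 2 and the product topology, with $2=\{0,1\}$ discrete. For $\tau=\aleph_0$ the statement $\mathsf{BC}_\tau$ is equivalent to $\mathsf{BC}$, so $\mathsf{BC}_\tau$ is the version of Borel's Conjecture that fits $^{\tau}2$.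

The failure of $\mathsf{BC}$ will always come from CH, by the following classical argument. Assume CH. List the closed nowhere dense subsets of $\mathbb R$ as $\langle K_\xi:\xi<\omega_1\rangle$, and by the Baire category theorem pick $y_\xi\notin\bigcup_{\eta\le\xi}K_\eta\cup\{y_\eta:\eta<\xi\}$. The set $L=\{y_\xi:\xi<\omega_1\}$ is a *Lusin set*: it is uncountable and meets each nowhere dense set in a countable set. Given $(\epsilon_n)$, cover a countable dense set by open sets $U_{2n}$ of diameter at most $\epsilon_{2n}$. Their union is open and dense, so only countably many points of $L$ are left over, and these are covered by open sets $U_{2n+1}$ of diameter at most $\epsilon_{2n+1}$. So $L$ is uncountable of strong measure zero, and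
$$\text{CH}\ \Rightarrow\ \neg\mathsf{BC}.\tag{1}$$

## Rothberger bounded sets as a guessing game on finite patterns

For $X\subseteq{}^{\tau}2$ and $C\subseteq\tau$ put $X\restriction C=\{x\restriction C:x\in X\}$, the *trace* of $X$ on $C$.

**Lemma 1.** $X\subseteq{}^{\tau}2$ is R.b. iff for every sequence $(F_n)$ of finite subsets of $\tau$ there are $s_n\in{}^{F_n}2$ such that for all $x\in X$ there is $n$ with $x\restriction F_n=s_n$.

*Proof.* The sets $[F]=\{u\in{}^\tau2:u\restriction F=0\}$ with $F$ finite form a base at $0$, and $x+[F]=\{u:u\restriction F=x\restriction F\}$. So it suffices to consider $U_n=[F_n]$, and choosing $x_n$ amounts to choosing $s_n=x_n\restriction F_n$. $\square$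

The union of the $F_n$ is countable, so $X$ is R.b. iff every trace $X\restriction C$ on an infinite countable $C$ is R.b. in $^C2$. Everything takes place on countable traces. Three cases can be done by hand.

First, $^{\omega}2$ itself is not R.b. Take $F_n=\{0,\dots,n+1\}$. Whatever $s_n$ we choose, the $n$-th cylinder has measure $2^{-n-2}$ in the usual product measure, and the total is $1/2<1$.

Second, for every $\tau$ there is an R.b. set of size $\tau$: let $e_\alpha$ be the characteristic function of $\{\alpha\}$ and $X=\{e_\alpha:\alpha<\tau\}$. The trace of $X$ on a countable $C$ consists of at most the countably many $e_\alpha\restriction C$ with $\alpha\in C$, and $0$. Given $(F_n)$, enumerate the trace on $C=\bigcup_nF_n$ as $t_0,t_1,\dots$ and play $s_n=t_n\restriction F_n$. So the bound $\tau$ in $\mathsf{BC}_\tau$ cannot be lowered.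

Third, under CH there is an uncountable R.b. $L\subseteq{}^{\omega}2$, namely a Lusin set there (constructed as above). Given $(F_n)$ and a countable dense set $\{q_n:n<\omega\}$, let $s_{2n}=q_n\restriction F_{2n}$; the corresponding cylinders have dense open union, so countably many points of $L$ remain, and $s_{2n+1}$ deals with the $n$-th of these.

The first two cases are instances of general facts.

**Lemma 2.** Let $X\subseteq{}^{\tau}2$.

(a) If $X$ is R.b., $c_0,c_1,\dots\in\tau$ are distinct and $h\in\omega^\omega$, there are $s_n\in2^{h(n)}$ such that for every $x\in X$ we have $(x(c_i))_{i<h(n)}=s_n$ for infinitely many $n$.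

(b) If $X\restriction C$ is countable for all countable $C\subseteq\tau$, then $X$ is R.b.

(c) If $X\restriction C$ contains a perfect set (a homeomorphic copy of the Cantor set) for some countable $C$, then $X$ is not R.b.

*Proof.* (a) Split $\omega$ into infinitely many infinite sets $I_0,I_1,\dots$, put $F_n=\{c_i:i<h(n)\}$, and apply Lemma 1 separately to each $(F_n:n\in I_k)$. Each $x\in X$ is guessed at least once in each $I_k$, so infinitely often.

(b) This is the second case above: if $X\ne\emptyset$, enumerate $X\restriction\bigcup_nF_n$ as $(t_n)_{n<\omega}$ and put $s_n=t_n\restriction F_n$. The case $X=\emptyset$ is trivial.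

(c) The set $C$ is infinite; enumerate it injectively as $c_0,c_1,\dots$. Let $K\subseteq X\restriction C$ be perfect, with an atomless Borel probability measure on $K$. Choose $h(n)$ so that each cylinder given by the first $h(n)$ coordinates $c_i$ has measure less than $2^{-n-2}$. Such $h(n)$ exists: otherwise the cylinders of measure at least $2^{-n-2}$ form an infinite finitely branching tree, König's lemma gives an infinite branch, and the point it determines has measure at least $2^{-n-2}$. For any $s_n\in2^{h(n)}$ the corresponding cylinders have total measure less than $1$, so they do not cover $K$. Hence Lemma 1 fails for $F_n=\{c_i:i<h(n)\}$. $\square$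

Subsets of R.b. sets are R.b. So to prove $\mathsf{BC}_\tau$ it suffices to show that no set of size exactly $\tau^+$ is R.b.

## $\tau=\aleph_1$: from uncountable traces to perfect traces

Lemma 2(b) gives an obvious enemy. A *Kurepa family* is $\mathcal F\subseteq P(\omega_1)$ with $|\mathcal F|\ge\aleph_2$ such that $\{a\cap\alpha:a\in\mathcal F\}$ is countable for all $\alpha<\omega_1$. A countable $C\subseteq\omega_1$ is contained in some $\alpha<\omega_1$, so the characteristic functions of the members of $\mathcal F$ have countable traces on all countable sets, and they form an R.b. set of size greater than $\aleph_1$. So $\mathsf{BC}_{\aleph_1}$ refutes Kurepa families.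

The natural first attempt is therefore to pass to a model without Kurepa families. There, a set $X\subseteq{}^{\omega_1}2$ of size $\aleph_2$ has some uncountable trace $X\restriction\alpha$. If $\mathsf{BC}$ held, we would be done, because an uncountable trace could not be R.b. But we want CH, and at this point the argument stops. Take the Lusin set $L\subseteq{}^{\omega}2$ from above and let $Y$ consist of those $x\in{}^{\omega_1}2$ with $x\restriction\omega\in L$ that vanish outside $\omega$. Then $Y$ is R.b. (guess on $F_n\cap\omega$ as for $L$, and guess $0$ elsewhere), although its trace on $\omega$ is uncountable. So uncountability of a trace proves nothing under CH. We need a trace so large that CH cannot make it R.b., and Lemma 2(c) tells us what to aim for: a perfect set.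

**Definition.** For a regular uncountable cardinal $\nu$ let $(*)_\nu$ say: if $T\subseteq{}^{<\nu}2$ has at least $\nu^+$ cofinal branches (functions $b\in{}^{\nu}2$ with $b\restriction\alpha\in T$ for all $\alpha<\nu$), then for some $\alpha<\nu$ and some countable $C\subseteq\alpha$ the set $\{t\restriction C:t\in T\cap{}^{\alpha}2\}$ contains a perfect set.

For example, for $T={}^{<\nu}2$ we can take $\alpha=C=\omega$. The tree of initial segments of (the characteristic functions of) a Kurepa family violates $(*)_{\omega_1}$, since all its levels are countable.

**Lemma 3.** $(*)_\nu$ implies $\mathsf{BC}_\nu$.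

*Proof.* Let $X\subseteq{}^{\nu}2$ with $|X|\ge\nu^+$ and let $T=\{x\restriction\alpha:x\in X,\ \alpha<\nu\}$. Every $x\in X$ is a cofinal branch of $T$, and $T\cap{}^{\alpha}2=X\restriction\alpha$. So $(*)_\nu$ gives a countable $C$ such that $X\restriction C$ contains a perfect set, and $X$ is not R.b. by Lemma 2(c). $\square$

## Perfect traces after a Levy collapse: proof of Theorem A

Recall $\mathrm{Col}(\nu,{<}\theta)$ for $\nu$ regular and $\theta>\nu$ inaccessible: its conditions are partial functions $p$ of size less than $\nu$ on $\theta\times\nu$ with $p(\gamma,\xi)<\gamma$ (or $p(\gamma,\xi)=0$), ordered by reverse inclusion. It is $<\nu$-closed (descending sequences of length less than $\nu$ have lower bounds), so it adds no new sequences of length less than $\nu$ of ground model elements; it is $\theta$-c.c.; and it collapses every cardinal in $(\nu,\theta)$ to $\nu$.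

**Lemma 4.** Let $\nu$ be regular uncountable, $\theta>\nu$ inaccessible, and $G$ generic for $\mathrm{Col}(\nu,{<}\theta)$. Then $V[G]\models\theta=\nu^+$, $2^{<\nu}=\nu$ and $(*)_\nu$.

*Proof.* The idea is that a tree with $\theta$ branches appears at an intermediate stage, where it has too few branches; so the rest of the collapse, which is closed, adds a branch. A closed forcing that adds a branch must have already in the intermediate model a perfect set of candidates for an initial segment of it.

**Step 1.** *This step computes the cardinal arithmetic.* By the recalled facts $\theta=\nu^+$ in $V[G]$. Moreover $({}^{<\nu}2)^{V[G]}=({}^{<\nu}2)^V$ has size less than $\theta$ in $V$, so size $\nu$ in $V[G]$.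

**Step 2.** *This step finds an intermediate model that contains the tree but not all its branches.* Let $T\in V[G]$, $T\subseteq{}^{<\nu}2$, have at least $\nu^+=\theta$ branches. By the $\theta$-c.c. and $|{}^{<\nu}2|^V<\theta$, the set $T$ has a nice name that mentions fewer than $\theta$ conditions, so $T\in V[G_\delta]$ for some $\delta<\theta$, where $G_\delta=G\cap\mathrm{Col}(\nu,{<}\delta)$. Put $U=V[G_\delta]$. As $|\mathrm{Col}(\nu,{<}\delta)|<\theta$, the cardinal $\theta$ is inaccessible in $U$, so $|{}^{\nu}2\cap U|<\theta$. Hence in $V[G]$ the tree $T$ has a branch $b\notin U$. Now $V[G]$ is an extension of $U$ by $R=\mathrm{Col}(\nu,[\delta,\theta))$ as computed in $V$. Since $\mathrm{Col}(\nu,{<}\delta)$ is $<\nu$-closed, $U$ has no new sequences of length less than $\nu$, so $R$ is also the version computed in $U$, and $R$ is $<\nu$-closed in $U$. In $U$ fix $p_\emptyset\in R$ and a name $\dot b$ such that $p_\emptyset$ forces that $\dot b\in{}^{\nu}2\setminus U$ is a branch of $T$.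

**Step 3.** *This step builds a binary tree of conditions that split $\dot b$.* Work in $U$. We construct $p_s\in R$ and $\beta_s<\nu$ for $s\in2^{<\omega}$ such that $p_{s^\frown i}\le p_s$ and $p_{s^\frown i}\Vdash\dot b(\beta_s)=i$ for $i<2$, and each $p_s$ with $|s|=n+1$ decides $\dot b(\beta_t)$ for all $t\in2^{\le n}$. Suppose $p_s$ is given for $s\in2^n$. It does not decide all values of $\dot b$, since otherwise it would force $\dot b\in U$. This gives $\beta_s$ and two extensions of $p_s$, one forcing $\dot b(\beta_s)=0$ and one forcing $\dot b(\beta_s)=1$. Having all $\beta_t$ with $|t|\le n$, extend the finitely many new conditions further so that they decide these finitely many bits.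

**Step 4.** *This step reads off the perfect set.* Let $C=\{\beta_s:s\in2^{<\omega}\}$ and $\alpha=\sup_s(\beta_s+1)$. As $\nu$ is regular uncountable, $\alpha<\nu$. For $f\in2^\omega$ take a lower bound of all $p_{f\restriction n}$ and extend it to $p_f$ deciding $\dot b\restriction\alpha$, say as $t_f$; this is possible because $R$ adds no new sequences of length $\alpha$. Since $p_f$ forces $\dot b$ to be a branch of $T$, we have $t_f\in T\cap{}^{\alpha}2$.

The value $t_f(\beta_s)$ is the one decided by $p_{f\restriction(|s|+1)}$, so it depends only on $f\restriction(|s|+1)$. Hence $f\mapsto t_f\restriction C$ is continuous. Also $t_f(\beta_{f\restriction n})=f(n)$. So if $f,g$ first differ at $n$, then $t_f,t_g$ differ at $\beta_{f\restriction n}=\beta_{g\restriction n}$, and the map is injective. Its range is a perfect subset of $\{t\restriction C:t\in T\cap{}^{\alpha}2\}$ in $U$. As $R$ is $<\nu$-closed, $V[G]$ has the same reals as $U$, so this is still a perfect set in $V[G]$. $\square$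

*Proof of Theorem A, consistency.* Let $\theta$ be inaccessible and apply Lemma 4 with $\nu=\omega_1$. In $V[G]$ we have $2^{\aleph_0}\le2^{<\omega_1}=\omega_1$, so CH holds, and $\neg\mathsf{BC}$ by (1). By $(*)_{\omega_1}$ and Lemma 3, $\mathsf{BC}_{\aleph_1}$ holds.

*Proof of Theorem A, lower bound.* By a theorem of Solovay (see Devlin, *Constructibility*, or Jech, *Set Theory*), if $\omega_2$ is not inaccessible in $L$ then there is a Kurepa family. We saw that a Kurepa family refutes $\mathsf{BC}_{\aleph_1}$.

*Proof of Theorem A, all $n\ge1$.* Let $\theta_0=\omega_1$, let $\theta_1<\theta_2<\cdots$ be inaccessible, and take the full support iteration of $\mathrm{Col}(\theta_{n-1},{<}\theta_n)$, $n\ge1$. Let $V^{(n)}$ be the model after $n$ steps.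

**Step 1.** *This step gets $(*)_{\omega_n}$ at stage $n$.* By induction $\theta_{n-1}=\omega_n$ in $V^{(n-1)}$. The first $n-1$ steps are, up to equivalence, a forcing of size less than $\theta_n$, so $\theta_n$ is still inaccessible in $V^{(n-1)}$. Lemma 4 in $V^{(n-1)}$ gives $V^{(n)}\models\theta_{n-1}=\omega_n,\ \theta_n=\omega_{n+1},\ 2^{<\omega_n}=\omega_n,\ (*)_{\omega_n}$.

**Step 2.** *This step shows that the later stages do no harm.* Over $V^{(n)}$ the rest is the full support iteration of forcings $\mathrm{Col}(\theta_{m-1},{<}\theta_m)$ with $m\ge n+1$, each forced to be $<\theta_n$-closed. With full support, lower bounds can be chosen coordinate by coordinate, so the whole tail is $<\theta_n$-closed. It adds no new subsets of $\omega_n$ and preserves $\omega_{n+1}=\theta_n$. In the final model let $T\subseteq{}^{<\omega_n}2$ have at least $\omega_{n+1}$ branches. Since $|{}^{<\omega_n}2|=\omega_n$ in $V^{(n)}$, the tree $T$ and all its branches are in $V^{(n)}$. There the set of branches has size at least $\omega_{n+1}$, since a bijection with a smaller cardinal would survive to the final model. So $(*)_{\omega_n}$ in $V^{(n)}$ gives $\alpha$, $C$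 and a perfect set, which stays perfect because no reals are added. Thus $(*)_{\omega_n}$ holds in the final model for all $n\ge1$, and so does CH, which holds in $V^{(1)}$. Lemma 3 and (1) finish the proof. $\square$

## No perfect traces at $\aleph_\omega$: proof of Theorem D(1)

Can we do the same at $\aleph_\omega$, that is, find a model in which every set of size $\aleph_{\omega+1}$ has a perfect trace? No: ZFC forbids it.

Index coordinates by $I=\bigcup_{n\ge1}\{n\}\times\omega_n$, so $|I|=\aleph_\omega$ and $^{I}2$ is isomorphic to $^{\aleph_\omega}2$. For $f\in\prod_{n\ge1}\omega_n$ define $x_f\in{}^I2$ by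
$$x_f(n,\beta)=1\iff\beta<f(n).$$
Write $f<^*f'$ if $f(n)<f'(n)$ for all but finitely many $n$. There is a $<^*$-increasing sequence $\langle f_\alpha:\alpha<\aleph_{\omega+1}\rangle$: given $f_\gamma$ for $\gamma<\alpha$, write $\alpha=\bigcup_{n\ge1}a_n$ as an increasing union with $|a_n|<\omega_n$, and put
$$f_\alpha(n)=\sup\{f_\gamma(n)+1:\gamma\in a_n\}<\omega_n,\tag{2}$$
using that $\omega_n$ is regular. If $\gamma\in a_m$ then $f_\gamma(n)<f_\alpha(n)$ for all $n\ge m$. Let $X=\{x_{f_\alpha}:\alpha<\aleph_{\omega+1}\}$, a set of size $\aleph_{\omega+1}$.

Let $C\subseteq I$ be countable and $C_n=\{\beta:(n,\beta)\in C\}$. The trace $x_{f_\alpha}\restriction C$ amounts to the sequence of initial segments $C_n\cap f_\alpha(n)$ of $C_n$. A countable set of ordinals has only countably many initial segments. For instance, if $C_n=\{0,5\}$, the only possible values of $C_n\cap f_\alpha(n)$ are $\emptyset$, $\{0\}$ and $\{0,5\}$.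

*Proof of Theorem D(1).* Suppose $K\subseteq X\restriction C$ is perfect.

**Step 1.** *This step defines a Borel preorder on $K$ that remembers the order of the indices.* For $x\in{}^C2$ let $x_n=\{\beta\in C_n:x(n,\beta)=1\}$, and let $x\le^*y$ mean that $x_n\subseteq y_n$ for all but finitely many $n$. This is a Borel preorder. It is total on $K$: if $x,y$ are the traces of $x_{f_\alpha},x_{f_\beta}$ with $\alpha<\beta$, then $f_\alpha<^*f_\beta$ gives $x\le^*y$.

**Step 2.** *This step bounds the rank.* The strict relation ($x\le^*y$ and $y\not\le^*x$) is Borel. It is well-founded on $K$: if $x,y$ are the traces of $x_{f_\alpha},x_{f_\beta}$ and $x$ is strictly below $y$, then $\alpha<\beta$, since $\beta\le\alpha$ would give $y\le^*x$. So an infinite strictly descending sequence would give an infinite descending sequence of ordinals. By the Kunen–Martin theorem (an analytic well-founded relation on a Polish space has countable rank) the rank is countable.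

**Step 3.** *This step counts $K$.* By totality, two elements that are not equivalent are strictly comparable and have different ranks; so elements of equal rank are equivalent. If $x,y\in K$ are equivalent, then $x_n=y_n$ for all but finitely many $n$, and at the remaining $n$ the initial segment $y_n$ has countably many possible values. So each equivalence class in $K$ is countable, and there are countably many classes. Thus $K$ is countable, a contradiction. $\square$

This does not refute $\mathsf{BC}_{\aleph_\omega}$, because $X$ need not be R.b. It says that at $\aleph_\omega$ we must show that sets are not R.b. although none of their traces contains a perfect set. The traces we can hope for are merely uncountable. We already know that under CH an uncountable trace may be R.b., so *which* uncountable set of reals is the trace must matter. The plan is to make CH true at the end of an iteration of length $\omega_1$, while every stage of the iteration kills all uncountable sets of reals of the model built so far. The sets that violate $\mathsf{BC}$ then contain no uncountable set from an earlier stage, and the task becomes finding an uncountable trace that already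 exists at an early stage.

## A Mathias real kills every uncountable ground model set

**Definition.** *Mathias forcing* $Q$ consists of the pairs $(s,A)$ with $s\in[\omega]^{<\omega}$, $A\in[\omega]^\omega$ and $\max s<\min A$. Put $(t,B)\le(s,A)$ iff $s\subseteq t$, $t\setminus s\subseteq A$ and $B\subseteq A$. The generic real is the union of the stems $s$; the function $m$ is its increasing enumeration.

For instance, $(\{0,3\},\{5,7,9,\dots\})$ says that the real begins $0,3$ and that all its later elements are odd and at least $5$. If $t$ consists of the first $|t|$ elements of the generic real, then $m(|t|-1)=\max t$.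

**Definition.** A forcing has the *Laver property* if whenever $f\in\omega^\omega$ is in the extension and $f\le g$ for a ground model $g\in\omega^\omega$, there is a ground model sequence $(S(n))$ with $|S(n)|\le2^n$ and $f(n)\in S(n)$ for all $n$.

A forcing that adds no reals has it, with $S(n)=\{f(n)\}$. Cohen forcing does not: for a Cohen generic $f$ in the product of the sets $\{0,\dots,2^n\}$, any condition can be extended at a new $n$ so as to avoid a given $S(n)$ of size at most $2^n$.

A forcing $P$ is *proper* if for all large enough regular $\theta$, all countable $N'\prec H(\theta)$ with $P\in N'$ and all $p\in P\cap N'$ there is an $(N',P)$-generic $q\le p$; that is, for every maximal antichain $A\in N'$ of $P$, the set $A\cap N'$ is predense below $q$. Proper forcing preserves $\omega_1$. We use the following standard facts; "CS" means countable support.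

(M1) $Q$ is proper. *Pure decision* (Mathias, *Happy families*): for any $(s,A)$ and any sentence $\varphi$ there is an infinite $B\subseteq A$ such that $(s,B)$ decides $\varphi$. Hence if $(s,A)\Vdash\dot y\in F$ with $F$ finite in the ground model, some $(s,B)\le(s,A)$ decides $\dot y$: decide "$\dot y=v$" successively for $v\in F$.

(M2) $Q$ has the Laver property. Indeed, let $(s,A)\Vdash\dot f\le g$. Build $b_0<b_1<\cdots$ in $A$ and $A=A_0\supseteq A_1\supseteq\cdots$ as follows. Given $b_0,\dots,b_{n-1}$ and $A_n$, first shrink $A_n$ so that for each of the $2^n$ sets $u\subseteq\{b_i:i<n\}$ the condition $(s\cup u,A_n)$ decides $\dot f(n)$; then put $b_n=\min A_n$ and $A_{n+1}=A_n\setminus\{b_n\}$. Let $B=\{b_i:i<\omega\}$. If $(s,B)$ is in the generic filter and $u$ is the set of those $b_i$, $i<n$, that belong to the generic real, then $(s\cup u,\{b_i:i\ge n\})$ is in the generic filter and decides $\dot f(n)$. So $(s,B)$ forces $\dot f(n)$ into a ground model set of size at most $2^n$, for every $n$.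

(I1) CS iterations of proper forcings are proper (Shelah). A CS iteration whose iterands are forced to be proper and to have the Laver property has the Laver property (Shelah; Judah–Shelah; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Section 6.3). If $P_\delta$ is a CS iteration of proper forcings and $\beta<\delta$, then over $W[G_\beta]$ the quotient $P_\delta/G_\beta$ is equivalent to the CS iteration of the remaining iterands (Shelah, *Proper and Improper Forcing*, Ch. III).

(I2) Under CH, a CS iteration of length less than $\omega_2$ of proper forcings, each forced to have size at most $\aleph_1$, is $\aleph_2$-c.c. and forces CH (Shelah, *loc. cit.*; Abraham, *Proper Forcing*, Handbook of Set Theory, Section 2).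

Here is why a Mathias real kills an uncountable set $Z$ of old reals. We challenge the guesser with the lengths $m(n)$. Suppose each guess depends only on the part of $m$ seen so far and consists of at most $2^n$ sequences of length $m(n)$. Fix the first $n$ elements of the real and let $k=m(n)$ run to infinity. The guesses are sets of at most $2^n$ sequences of length $k$, so along a subsequence they converge to at most $2^n$ points of $2^\omega$. There are only countably many possible beginnings, hence countably many limit points, and $Z$ has an element $z$ that is none of them. For this $z$, if each $m(n)$ is large enough, the guess misses $z$.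

**Lemma 5.** Let $U$ be a model of ZFC, $Z\in U$ a subset of $2^\omega$ that is uncountable in $U$, and $m$ Mathias over $U$. In $U[m]$ there is no sequence $(S_n)$ with $S_n\subseteq2^{m(n)}$, $|S_n|\le2^n$, and $z\restriction m(n)\in S_n$ for infinitely many $n$, for every $z\in Z$.

*Proof.* Let $(s,A)$ force that $(\dot S_n)$ is a sequence with $\dot S_n\subseteq2^{\dot m(n)}$ and $|\dot S_n|\le2^n$. Work in $U$.

**Step 1.** *This step makes the guess depend only on the part of the real seen so far.* We find an infinite $B_1\subseteq A$ such that for every nonempty finite $u\subseteq B_1$, with $t=s\cup u$, the condition $(t,B_1\setminus(\max t+1))$ decides $\dot S_{|t|-1}$; call the decided value $S^t$. Let $A_0=A$ and $b_i=\min A_i$, and choose an infinite $A_{i+1}\subseteq A_i\setminus\{b_i\}$ such that for all $u\subseteq\{b_0,\dots,b_i\}$ with $b_i\in u$ the condition $(s\cup u,A_{i+1})$ decides $\dot S_{|s\cup u|-1}$. This is possible by pure decision for finitely many possibilities: such a condition forces $\dot m(|s\cup u|-1)=b_i$, so $\dot S_{|s\cup u|-1}$ is forced to be one of the finitely many subsets of $2^{b_i}$. Put $B_1=\{b_i:i<\omega\}$. If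 $\max u=b_i$, then $B_1\setminus(b_i+1)\subseteq A_{i+1}$, so $B_1$ is as required. Moreover $S^t\subseteq2^{\max t}$ and $|S^t|\le2^{|t|-1}$.

**Step 2.** *This step lets the next element run to infinity and collects the finitely many limits of the guesses.* We find an infinite $B_2\subseteq B_1$ and finite $T^u\subseteq2^\omega$ for $u\in[B_1]^{<\omega}$ such that for all $u$ and $j$, for all but finitely many $k\in B_2$,
$$\{\sigma\restriction j:\sigma\in S^{s\cup u\cup\{k\}}\}\subseteq\{y\restriction j:y\in T^u\}.\tag{3}$$
First consider a single $u$ and a given infinite $B\subseteq B_1$. For $k\in B$ with $k>\max u$ the set $S^{s\cup u\cup\{k\}}$ has size at most $2^{|s\cup u|}$. If infinitely many of these sets are empty, shrink $B$ to those $k$ and put $T^u=\emptyset$. Otherwise discard the $k$ for which the set is empty, enumerate each remaining set with repetitions as $\sigma^k_1,\dots,\sigma^k_{2^{|s\cup u|}}$, extend these sequences by zeros to elements of $2^\omega$, shrink $B$ by compactness so that for each $i$ the extended $\sigma^k_i$ converge as $k\to\infty$ in $B$, and let $T^u$ be the set of limits. For $k\ge j$ the extension does not change $\sigma\restriction j$,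 so (3) holds for almost all $k\in B$. Do this successively for the countably many $u$, obtaining a decreasing sequence of infinite sets, and let $B_2\subseteq B_1$ be infinite and almost contained in each of them.

**Step 3.** *This step picks $z$ and thins out so that every guess misses it.* As $\bigcup_uT^u$ is countable, we can pick $z\in Z\setminus\bigcup_uT^u$. For each $u$ the finite set $T^u$ omits $z$, so there is $j$ with $z\restriction j\notin\{y\restriction j:y\in T^u\}$. By (3) there is $k_u\ge j$ such that $z\restriction k\notin S^{s\cup u\cup\{k\}}$ for all $k\in B_2$ with $k\ge k_u$ and $k>\max u$. Choose $B_3=\{d_0<d_1<\cdots\}\subseteq B_2$ with $d_i\ge k_u$ for all $u\subseteq\{d_0,\dots,d_{i-1}\}$. For a nonempty finite $u'\subseteq B_3$ with maximum $d_i$, applying this to $u=u'\setminus\{d_i\}$ gives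
$$z\restriction\max u'\notin S^{s\cup u'}.\tag{4}$$

**Step 4.** *This step translates (4) into a statement about the generic real.* Let the generic filter contain $(s,B_3)$, let $n\ge|s|$, and let $t$ be the set of the first $n+1$ elements of the generic real. Then $t=s\cup u'$ with $\emptyset\ne u'\subseteq B_3$. The generic filter contains a condition $(t'',B'')\le(s,B_3)$ with $|t''|\ge n+1$; then $t$ is an initial part of $t''$, so $(t'',B'')\le(t,B_3\setminus(\max t+1))$, and the latter condition is in the generic filter too. It extends $(t,B_1\setminus(\max t+1))$. Hence $S_n=S^t$, $m(n)=\max t=\max u'$, and $z\restriction m(n)\notin S_n$ by (4). So $(s,B_3)\Vdash\forall n\ge|s|\ z\restriction\dot m(n)\notin\dot S_n$. As $(s,A)$ was arbitrary, no condition forces $(\dot S_n)$ to be a counterexample. $\square$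

## The iteration of length $\omega_1$: proof of Theorem C

The property $\mathrm{Ch}(\tau)$ asks for an unusual submodel. A countable $N$ meets both $\tau$ and $\tau^+$ in countable sets, and an $N$ that contains $\omega_1$ as a subset has $N\cap\tau$ uncountable as soon as $\tau\ge\omega_1$. Here $N\cap\tau$ must be countable and $N\cap\tau^+$ uncountable. For $\tau=\aleph_0$ this is trivially true, with $N=H(\theta)$. For $\tau=\aleph_1$ it asks for $N$ with $N\cap\omega_1$ countable and $N\cap\omega_2$ uncountable.

Why do we need it? Let $X=\{x_\alpha:\alpha<\tau^+\}\subseteq{}^{\tau}2$ be in the final model. To apply Lemma 5 we need a countable $C\subseteq\tau$ and uncountably many $\alpha$ such that the traces $x_\alpha\restriction C$ are distinct and the *set* of these traces lies in one $W[G_\varepsilon]$ with $\varepsilon<\omega_1$. Knowing that $X\restriction C$ is uncountable would not give this: under CH the final model has uncountable R.b. sets $L\subseteq{}^\omega2$, and, as the argument below shows, such a set has no uncountable subset in any $W[G_\beta]$ with $\beta<\omega_1$. The model $N$ supplies everything at once: $C=N\cap\tau$, the indices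 $\alpha\in N\cap\tau^+$, and the stage $\varepsilon=N\cap\omega_1$.

*Proof of Theorem C.* Let $W\models$ CH, and let $P=P_{\omega_1}$ be the CS iteration $\langle P_\beta,\dot Q_\beta:\beta<\omega_1\rangle$ of Mathias forcing.

**Step 1.** *This step shows that $P$ preserves cardinals and CH.* By induction on $\beta\le\omega_1$, each $P_\beta$ is proper, $\aleph_2$-c.c. and forces CH: if this holds below $\beta$, then each $\dot Q_\gamma$ with $\gamma<\beta$ is forced to be proper by (M1) and to have size $2^{\aleph_0}=\aleph_1$, so (I1) and (I2) apply to $P_\beta$. Hence $P$ is proper and $\aleph_2$-c.c., preserves all cardinals and forces CH, so $\neg\mathsf{BC}$ by (1).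

**Step 2.** *This step finds a small dense set, so that $N\cap\tau$ controls all relevant conditions.* We claim that $P$ has a dense subset $D$ with $|D|\le2^{\aleph_1}$. Fix a definable coding of Mathias conditions by reals. By induction on $\beta$ let $D_\beta$ be the set of $p\in P_\beta$ such that each $p(\gamma)$ is $1$ or, for countably many $\gamma$, the canonical name for the condition coded by $\dot c$, where $\dot c$ is a nice name, built from antichains of $D_\gamma$, for a real coding an element of $\dot Q_\gamma$. Since $D_\gamma$ is dense in $P_\gamma$, each $P_\gamma$-name for a real is forced equal to such a nice name. So each $p\in P_\beta$ is coordinatewise forced equal, hence equivalent, to some element of $D_\beta$, and $D_\beta$ is dense. Antichains have size at most $\aleph_1$, so there are at most $(2^{\aleph_1})^{\aleph_1}=2^{\aleph_1}$ such names at each $\gamma$, and, choosing countably many coordinates and a name at each, $|D_\beta|\le(2^{\aleph_1})^{\aleph_0}=2^{\aleph_1}$. Let $D=D_{\omega_1}$, and let $\mathcal A$ be the set of maximal antichains of $D$; these are maximal antichains of $P$ because $D$ is dense. Then $|\mathcal A|\le(2^{\aleph_1})^{\aleph_1}=2^{\aleph_1}$.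

**Step 3.** *This step reduces the theorem to one density statement and chooses $N$ and $q$.* Let $\tau\ge2^{\aleph_1}$ satisfy $\mathrm{Ch}(\tau)$. If $\mathsf{BC}_\tau$ failed in the extension, there would be an R.b. set of size exactly $\tau^+$, and some $p\in D$ in the generic filter would force a sequence $\langle\dot x_\alpha:\alpha<\tau^+\rangle$ to enumerate it injectively and to have R.b. range. So let $p\in D$ force that $\langle\dot x_\alpha:\alpha<\tau^+\rangle$ is a sequence of pairwise distinct elements of $^{\tau}2$; it suffices to find $q\le p$ forcing that $\dot X=\{\dot x_\alpha:\alpha<\tau^+\}$ is not R.b.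

By $\mathrm{Ch}(\tau)$ take $N\prec H(\theta)$, $\theta$ large, containing $\tau$, the iteration, $D,\mathcal A,p$ and $\langle\dot x_\alpha\rangle$, with $N\cap\tau$ countable and $N\cap\tau^+$ uncountable. As $|D|,|\mathcal A|\le\tau$, there are injections of $D$ and $\mathcal A$ into $\tau$ in $N$, so $N\cap D$ and $N\cap\mathcal A$ are countable. Also $N\cap\omega_1$ is a countable ordinal $\varepsilon$: it is countable because $\omega_1\le\tau$, and it is transitive because each nonzero $\alpha\in N\cap\omega_1$ is the range of a function on $\omega$ lying in $N$, and $\omega\subseteq N$.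

The model $N$ is uncountable, so properness does not apply to $N$ itself. But only the countable set $(N\cap D)\cup(N\cap\mathcal A)$ matters. Let $N'\prec N$ be countable with $(N\cap D)\cup(N\cap\mathcal A)\cup\{P,D,p\}\subseteq N'$. By properness there is an $(N',P)$-generic $q\le p$. Thus for every $A\in N\cap\mathcal A$ the set $A\cap N'\subseteq A\cap N$ is predense below $q$, and
$$\text{if } G\ni q \text{ is generic, then every } A\in N\cap\mathcal A \text{ has an element in } A\cap N\cap G.\tag{5}$$

Fix a generic $G\ni q$, put $C=N\cap\tau$, and let $x_\alpha$ be the value of $\dot x_\alpha$ and $X=\{x_\alpha:\alpha<\tau^+\}$.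

**Step 4.** *This step shows that the traces on $C$ appear at stage $\varepsilon$, namely that $\langle x_\alpha\restriction C:\alpha\in N\cap\tau^+\rangle\in W[G_\varepsilon]$.* Let $\alpha\in N\cap\tau^+$ and $\xi\in C$. The conditions in $D$ that are incompatible with $p$ or decide $\dot x_\alpha(\xi)$ are dense, so by elementarity there is in $N$ an $A\in\mathcal A$ consisting of such conditions. By (5) some $r\in A\cap N$ is in $G$; it is compatible with $p\in G$, so it decides $\dot x_\alpha(\xi)$. Hence
$$x_\alpha(\xi)=i\iff\exists r\in N\cap D\cap G\quad r\Vdash\dot x_\alpha(\xi)=i.$$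
For $r\in N\cap D$ the support of $r$ is a countable subset of $\omega_1$ lying in $N$. Its elements are enumerated by a function on $\omega$ in $N$, so it is contained in $N\cap\omega_1=\varepsilon$. Therefore $r\in G$ iff $r\restriction\varepsilon\in G_\varepsilon$. Since $N$ and the forcing relation for these statements are in $W$, the whole sequence of traces can be computed in $W[G_\varepsilon]$.

**Step 5.** *This step shows that $x_\alpha\restriction C\ne x_\beta\restriction C$ for distinct $\alpha,\beta\in N\cap\tau^+$.* As $p$ forces $\dot x_\alpha\ne\dot x_\beta$, there is in $N$ an $A\in\mathcal A$ all of whose elements $r$ are incompatible with $p$ or satisfy $r\Vdash\dot x_\alpha(\xi)\ne\dot x_\beta(\xi)$ for some $\xi<\tau$. By (5) take $r\in A\cap N\cap G$. It is compatible with $p$, and by elementarity such a $\xi$ exists in $N$, that is, in $C$.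

**Step 6.** *This step applies Lemma 5 at stage $\varepsilon$.* By Step 5 and the uncountability of $N\cap\tau^+$, the set $C$ is infinite. Enumerate $C$ in $W$ injectively as $c_0,c_1,\dots$, and put $z_\alpha=(x_\alpha(c_i))_{i<\omega}$ and $Z=\{z_\alpha:\alpha\in N\cap\tau^+\}$. By Steps 4 and 5, and since $P_\varepsilon$ is proper and so preserves $\omega_1$, $Z\in W[G_\varepsilon]$ is uncountable in $W[G_\varepsilon]$. Let $m$ enumerate the Mathias real added by $\dot Q_\varepsilon$, which is generic over $W[G_\varepsilon]$.

Suppose $X$ is R.b. in $W[G]$. By Lemma 2(a) with $h=m$ there are $s_n\in2^{m(n)}$ in $W[G]$ such that for every $z\in Z$ we have $z\restriction m(n)=s_n$ for infinitely many $n$. This sequence need not lie in $W[G_\varepsilon][m]$, but the Laver property captures it. By (I1) and (M2), $W[G]$ is an extension of $W[G_{\varepsilon+1}]$ by a forcing with the Laver property. Code $s_n$ by an integer below $2^{m(n)}$; the bound $n\mapsto2^{m(n)}$ is in $W[G_{\varepsilon+1}]$. We obtain $(S_n)\in W[G_{\varepsilon+1}]=W[G_\varepsilon][m]$ with $s_n\in S_n\subseteq2^{m(n)}$ and $|S_n|\le2^n$. Then for every $z\in Z$ we have $z\restriction m(n)\in S_n$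 for infinitely many $n$, contradicting Lemma 5 with $U=W[G_\varepsilon]$. So $X$ is not R.b. $\square$

Step 6 with an uncountable R.b. $L\subseteq{}^\omega2$ in place of $X$, and an uncountable subset of $L$ lying in some $W[G_\beta]$ in place of $Z$, proves the claim made before the proof.

## Thin submodels from a very large cardinal

For Theorem B we need a ground model of CH with $2^{\aleph_1}\le\aleph_\omega$ and $\mathrm{Ch}(\aleph_\omega)$. The required submodels come from an elementary embedding, one level up; a collapse then brings them down to $\aleph_\omega$.

Recall that the *critical point* of $j$ is the least ordinal moved, and that $M$ is *closed under $\rho$-sequences* if every $f:\rho\to M$ in $V$ belongs to $M$. A cardinal $\kappa$ is *2-huge* if there is such a $j$ with critical point $\kappa$ and $M$ closed under $j(j(\kappa))$-sequences. Let $j:V\to M$ be as in Theorem B, $\lambda=j(\kappa)$ and $\mu=j(\lambda)$.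

First, *$\lambda$ is inaccessible in $V$*. Indeed $\kappa$ is measurable, hence inaccessible, so $\lambda$ is inaccessible in $M$. By closure, $M$ contains all functions from ordinals below $\lambda$ to $\lambda$ and all subsets of ordinals below $\lambda$; so $\lambda$ is regular and a strong limit in $V$. Consequently $\mu$ is inaccessible in $M$.

Second, *$M$ and $V$ agree on $\lambda^{+n}$ ($n<\omega$), $\lambda^{+\omega}$ and $\lambda^{+\omega+1}$*, because every surjection in $V$ from an ordinal below $\lambda^{+\omega+1}$ onto an ordinal lies in $M$.

Third, *$\mu>\lambda^{+\omega+1}$*, because $\lambda>\kappa$ gives $\mu=j(\lambda)>j(\kappa)=\lambda$, and $\mu$ is inaccessible in $M$.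

If $\kappa$ is 2-huge via $j$, then $M$ is closed under $\mu$-sequences. The argument of the first point shows that $\lambda$, and then $\mu$, is inaccessible in $V$; so $\mu>\lambda^{+\omega+1}$, and the hypothesis of Theorem B holds.

**Lemma 6** (after Levinski–Magidor–Shelah). For all regular $\theta>2^{\lambda^{+\omega+1}}$ and all $a\in H(\theta)$ there is $N\prec H(\theta)$ with $\{a,\kappa,\lambda\}\cup\kappa^{+\omega}\subseteq N$, $|N\cap\lambda^{+\omega}|=\kappa^{+\omega}$ and $|N\cap\lambda^{+\omega+1}|=\kappa^{+\omega+1}$.

*Proof.* **Step 1.** *This step moves the statement to $M$, where $j$ gives a witness.* By elementarity of $j$ it suffices to show that in $M$ there is $N\prec\mathcal H:=j(H(\theta))=H(j(\theta))^M$ with $\{j(a),\lambda,\mu\}\cup\lambda^{+\omega}\subseteq N$, $|N\cap\mu^{+\omega}|=\lambda^{+\omega}$ and $|N\cap\mu^{+\omega+1}|=\lambda^{+\omega+1}$, successors of $\mu$ being computed in $M$. In $V$ let $H\prec H(\theta)$ with $|H|=\lambda^{+\omega+1}$ and $\lambda^{+\omega+1}\cup\{a,\kappa,\lambda\}\subseteq H$. Let $K=j''H$. By closure $K\in M$, and $|K|=\lambda^{+\omega+1}$ in $M$. Moreover $K\prec\mathcal H$ by Tarski–Vaught: if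 $\mathcal H\models\exists y\,\psi(y,j(\vec c))$ with $\vec c\in H$, then $H(\theta)\models\exists y\,\psi(y,\vec c)$, a witness $y$ lies in $H$, and $j(y)\in K$ works.

The set $K$ is nearly what we want: $K\cap\mu^{+n}=j''\lambda^{+n}$ has size $\lambda^{+n}$. What is missing is that all ordinals below $\lambda^{+\omega}$ be in the model, and we have to add them without making the trace on $\mu^{+\omega}$ too large.

**Step 2.** *This step adds the ordinals below $\lambda^{+\omega}$.* Put $\chi=\lambda^{+\omega}=j(\kappa^{+\omega})\in K$ and
$$N=\{g(\xi):g\in K\text{ is a function with domain }\chi,\ \xi<\chi\}\in M.$$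
Constant functions and the identity show that $K\cup\chi\subseteq N$. In particular $j(a),\lambda=j(\kappa),\mu=j(\lambda)\in N$.

To see $N\prec\mathcal H$, let $g_1,\dots,g_k\in K$ be functions on $\chi$, $\psi$ a formula, and $\pi:\chi\to\chi^k$ a bijection in $K$. The structure $\mathcal H$ satisfies: there is a function $g$ on $\chi$ such that for all $\xi<\chi$, with $\pi(\xi)=(\xi_1,\dots,\xi_k)$, if $\exists y\,\psi(y,g_1(\xi_1),\dots,g_k(\xi_k))$ then $\psi(g(\xi),g_1(\xi_1),\dots,g_k(\xi_k))$. By elementarity such a $g$ exists in $K$, and its values are in $N$. So the Tarski–Vaught criterion holds.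

**Step 3.** *This step counts, in $M$.* We have $|N|\le|K|\cdot\chi=\lambda^{+\omega+1}$ and $j''\lambda^{+\omega+1}\subseteq N\cap\mu^{+\omega+1}$, so $|N\cap\mu^{+\omega+1}|=\lambda^{+\omega+1}$.

Let $n<\omega$. Each element of $N\cap\mu^{+n}$ is $g(\xi)$ with $g\in K$, $g:\chi\to\mu^{+n}$: replace values of $g$ outside $\mu^{+n}=j(\lambda^{+n})\in K$ by $0$. By Hausdorff's formula $(\rho^+)^\chi=\rho^+\cdot\rho^\chi$ and the inaccessibility of $\mu>\chi$, we have $(\mu^{+n})^\chi=\mu^{+n}\cdot\mu^\chi=\mu^{+n}$. So $K$ contains a bijection from $\mu^{+n}$ onto ${}^\chi(\mu^{+n})$, and by elementarity each relevant $g\in K$ is its value at an element of $K\cap\mu^{+n}=j''\lambda^{+n}$. There are at most $\lambda^{+n}$ such $g$, so $|N\cap\mu^{+n}|\le\lambda^{+n}\cdot\chi=\chi$. Taking the union over $n$ and using $\chi\subseteq N$, we get $|N\cap\mu^{+\omega}|=\chi=\lambda^{+\omega}$. $\square$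

## Collapsing $\kappa^{+\omega}$ to $\omega$: proof of Theorem B

Lemma 6 gives models with $|N\cap\lambda^{+\omega}|=\kappa^{+\omega}$ and $|N\cap\lambda^{+\omega+1}|=\kappa^{+\omega+1}$. We need "countable" and "uncountable" in place of $\kappa^{+\omega}$ and $\kappa^{+\omega+1}$, and $\aleph_\omega$ in place of $\lambda^{+\omega}$. So we make $\kappa^{+\omega}$ countable, and then $\lambda$ equal to $\omega_2$.

**Step 1.** *This step defines the model $W$ and computes its cardinals.* Let $G_0$ be generic for $\mathrm{Col}(\omega,\kappa^{+\omega})$ (finite conditions; size $\kappa^{+\omega}$). Then $\omega_1^{V[G_0]}=\kappa^{+\omega+1}$, and $\lambda$ is inaccessible in $V[G_0]$. Let $G_1$ be generic over $V[G_0]$ for $\mathrm{Col}(\omega_1,{<}\lambda)$ and $W=V[G_0][G_1]$. By Lemma 4 in $V[G_0]$, in $W$ we have $\omega_1=\kappa^{+\omega+1}$, $\lambda=\omega_2$ and CH. Also $2^{\omega_1}=\omega_2$ in $W$: the second forcing has size $\lambda$ and is $\lambda$-c.c., and $\lambda^{<\lambda}=\lambda$ in $V[G_0]$, so there are only $\lambda$ nice names for subsets of $\omega_1$.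

The two-step forcing is $\lambda$-c.c. It has a dense set of size $\lambda$: the second coordinate can be given by a nice name for an ordinal below $\lambda$ indexing an element of $\mathrm{Col}(\omega_1,{<}\lambda)$, and there are $\lambda^{\kappa^{+\omega}}=\lambda$ of these names. Let $\mathbb S$ be this dense set, with the induced order, and $G_{\mathbb S}$ the generic filter given by $G_0$ and $G_1$. Cardinals from $\lambda$ on are preserved, so $\lambda^{+\omega}=\aleph_\omega^W$ and $\lambda^{+\omega+1}=\aleph_{\omega+1}^W$.

**Step 2.** *This step lifts the submodel of Lemma 6 to $W$.* Let $\theta$ be large and regular in $W$, and let $a\in H(\theta)^W$ have a name $\dot a\in H(\theta)^V$. Take $N\prec H(\theta)^V$ from Lemma 6 containing $\dot a$ and $\mathbb S$, and let $N[G_{\mathbb S}]=\{\sigma^{G_{\mathbb S}}:\sigma\in N\text{ a name}\}$. It contains $a$.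

We claim that $N[G_{\mathbb S}]\prec H(\theta)^W$. We have $H(\theta)^W=H(\theta)^V[G_{\mathbb S}]$. Given a formula $\psi$ and a name $\sigma\in N$ (for a finite tuple of parameters), by the maximum principle there is in $H(\theta)^V$ a name $\rho$ such that it is forced by $\mathbb S$ that $\exists y\,\psi(y,\sigma)\to\psi(\rho,\sigma)$, formulas being evaluated in $H(\theta)^V[\dot G]$. This relation between $\rho$ and $\sigma$ is definable over $H(\theta)^V$, so by elementarity $\rho$ can be taken in $N$. Now apply Tarski–Vaught.

**Step 3.** *This step shows that $N[G_{\mathbb S}]\cap\aleph_\omega^W$ is countable in $W$.* The danger is that $N[G_{\mathbb S}]$ has many more ordinals than $N$; we count names. Let $n<\omega$. An ordinal in $N[G_{\mathbb S}]\cap\lambda^{+n}$ has a name $\sigma\in N$ which, changing it to $0$ where necessary, is forced to be in $\lambda^{+n}$. By elementarity there are in $N$ a maximal antichain $A\subseteq\mathbb S$ of conditions deciding $\sigma$ and the function $F:A\to\lambda^{+n}$ giving the decided values. So the ordinal is $F(r)$, where $\{r\}=A\cap G_{\mathbb S}$, and $F$ determines it. In $V$ we have $|A|<\lambda$, and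 there are only
$$\lambda^{<\lambda}\cdot(\lambda^{+n})^{<\lambda}=\lambda^{+n}$$
such $F$, by Hausdorff's formula and the inaccessibility of $\lambda$. By elementarity $N$ contains an enumeration of all these $F$ by $\lambda^{+n}$, so at most $|N\cap\lambda^{+n}|\le\kappa^{+\omega}$ of them are in $N$. Since $\kappa^{+\omega}$ is countable in $W$, each $N[G_{\mathbb S}]\cap\lambda^{+n}$ is countable in $W$, and so is their union $N[G_{\mathbb S}]\cap\lambda^{+\omega}$.

**Step 4.** *This step concludes that $\mathrm{Ch}(\aleph_\omega)$ holds in $W$ and applies Theorem C.* We have $N[G_{\mathbb S}]\cap\lambda^{+\omega+1}\supseteq N\cap\lambda^{+\omega+1}$. The latter set has size $\kappa^{+\omega+1}=\omega_1^W$, so it is uncountable in $W$. With Step 3 this is $\mathrm{Ch}(\aleph_\omega)$ in $W$. Thus $W\models$ CH, $2^{\aleph_1}=\aleph_2\le\aleph_\omega$, $\mathrm{Ch}(\aleph_\omega)$. By Theorem C with $\tau=\aleph_\omega$, forcing over $W$ with the CS iteration of Mathias forcing of length $\omega_1$ gives CH, $\neg\mathsf{BC}$ and $\mathsf{BC}_{\aleph_\omega}$, with all cardinals of $W$ preserved. $\square$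

## $\square_{\aleph_\omega}$ gives countable traces: proof of Theorem D(2)

The set $X$ of Theorem D(1) has no perfect trace. Under $\square_{\aleph_\omega}$ the same construction, done with more care, has only countable traces, and then Lemma 2(b) refutes $\mathsf{BC}_{\aleph_\omega}$.

**Definition.** A $\square_{\aleph_\omega}$-*sequence* is $\langle E_\alpha:\alpha<\aleph_{\omega+1}\text{ limit}\rangle$ such that $E_\alpha$ is club in $\alpha$, $\mathrm{otp}(E_\alpha)\le\aleph_\omega$, and $E_\gamma=E_\alpha\cap\gamma$ for all limit points $\gamma<\alpha$ of $E_\alpha$. The principle $\square_{\aleph_\omega}$ says that such a sequence exists.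

For instance, if $\mathrm{cf}(\alpha)=\omega$, the first two clauses allow $E_\alpha$ to be a cofinal set of type $\omega$, and then the third clause says nothing about $\alpha$, because such an $E_\alpha$ has no limit point below $\alpha$.

*Proof of Theorem D(2).* **Step 1.** *This step builds the sequence $f_\alpha$ so that it increases everywhere, not only modulo finite, along each short $E_\alpha$.* Fix a $\square_{\aleph_\omega}$-sequence and build $f_\alpha$ as in (2), requiring in addition, for limit $\alpha$ and all $n$ with $|E_\alpha|<\omega_n$, that $f_\alpha(n)>f_\gamma(n)$ for all $\gamma\in E_\alpha$. For such $n$ take the supremum in (2) over $a_n\cup E_\alpha$; it is below $\omega_n$ since $\omega_n$ is regular. Let $X=\{x_{f_\alpha}:\alpha<\aleph_{\omega+1}\}$ as before. We show that $X\restriction C$ is countable for every countable $C\subseteq I$. Suppose not, for some $C$. Then there is $A\subseteq\aleph_{\omega+1}$ of order type $\omega_1$ such that the $x_{f_\alpha}$, $\alpha\in A$, have distinct traces on $C$.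

**Step 2.** *This step finds points at which the sequence increases uniformly from one coordinate on.* Let $\beta=\sup A$, so $\beta<\aleph_{\omega+1}$ and $\mathrm{cf}(\beta)=\omega_1$. The ordinal $\mathrm{otp}(E_\beta)\le\aleph_\omega$ has cofinality $\omega_1$ while $\mathrm{cf}(\aleph_\omega)=\omega$, so $\mathrm{otp}(E_\beta)<\aleph_\omega$. Let $k\ge1$ with $|E_\beta|<\omega_k$. If $\gamma<\gamma'<\beta$ are limit points of $E_\beta$, then $\gamma\in E_\beta\cap\gamma'=E_{\gamma'}$ and $|E_{\gamma'}|<\omega_k$, so by Step 1
$$f_\gamma(n)<f_{\gamma'}(n)\quad\text{for all }n\ge k.\tag{6}$$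

**Step 3.** *This step interleaves $A$ with these points, to make the $f_\alpha$ themselves increase uniformly on an uncountable set.* As $\mathrm{cf}(\beta)=\omega_1$, the limit points of $E_\beta$ are unbounded in $\beta$, and we can choose recursively limit points $\gamma_i$ of $E_\beta$ and $\alpha_i\in A$ for $i<\omega_1$, increasing in $i$, with $\gamma_i<\alpha_i<\gamma_{i+1}$. Choose $n_i\ge k$ with $f_{\gamma_i}(n)<f_{\alpha_i}(n)<f_{\gamma_{i+1}}(n)$ for all $n\ge n_i$. Let $J\subseteq\omega_1$ be uncountable with $n_i=n^*$ for $i\in J$. For $i<i'$ in $J$ and $n\ge n^*$ we have, by (6),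
$$f_{\alpha_i}(n)<f_{\gamma_{i+1}}(n)\le f_{\gamma_{i'}}(n)<f_{\alpha_{i'}}(n).$$

**Step 4.** *This step finds two equal traces.* For each $n\ge n^*$ the sets $C_n\cap f_{\alpha_i}(n)$, $i\in J$, increase with $i$ inside a countable set, so they are eventually constant. Hence there is $i_0<\omega_1$ such that for $i\ge i_0$ in $J$ the traces agree on all coordinates $(n,\beta')\in C$ with $n\ge n^*$. On the finitely many $n<n^*$ there are only countably many patterns, since each $C_n$ has countably many initial segments. So two of the $\alpha_i$ have equal traces on $C$, a contradiction.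

Thus all countable traces of $X$ are countable. By Lemma 2(b) $X$ is R.b., and $|X|=\aleph_{\omega+1}$, so $\mathsf{BC}_{\aleph_\omega}$ fails.

**Step 5.** *This step derives $0^\#$.* If $0^\#$ does not exist, Jensen's covering theorem gives $\aleph_{\omega+1}=((\aleph_\omega^V)^+)^L$. So Jensen's $\square$-sequence at $\aleph_\omega^V$ in $L$ has length $\aleph_{\omega+1}$ and is a $\square_{\aleph_\omega}$-sequence in $V$, and $\mathsf{BC}_{\aleph_\omega}$ fails. Hence $\mathsf{BC}_{\aleph_\omega}$ implies that $0^\#$ exists. $\square$
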